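
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Ultra-amenability and amenability of $\ell^\infty(\mathcal A,I)$}


\begin{abstract}
A Banach algebra $\mathcal A$ is ultra-amenable if all its ultrapowers are amenable. We prove that $\mathcal A$ is ultra-amenable if and only if $\ell^\infty(\mathcal A,I)$ is amenable for every index set $I$, which answers a question of Daws. In fact, amenability of one ultrapower along a countably incomplete ultrafilter suffices, and for infinite $I$ the amenability constants agree. For an arbitrary family of Banach algebras, the amenability constant of its $\ell^\infty$-product is the supremum of the amenability constants of its ultraproducts.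
\end{abstract}

\section{The question and the results}

Let $\mathcal A$ be a real or complex Banach algebra. Then $\mathcal A$ is \emph{amenable} if every bounded derivation from $\mathcal A$ into a dual Banach $\mathcal A$-bimodule is inner. For a set $I$ let $\ell^\infty(\mathcal A,I)$ be the Banach algebra of bounded families $(a_i)_{i\in I}$ in $\mathcal A$, with pointwise operations and the norm $\sup_i\|a_i\|$. For an ultrafilter $\mathcal U$ on $I$ the \emph{ultrapower} of $\mathcal A$ is the Banach algebra
\[
(\mathcal A)_{\mathcal U}=\ell^\infty(\mathcal A,I)/\mathcal N_{\mathcal U},\qquad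
\mathcal N_{\mathcal U}=\Big\{(a_i):\lim_{i\to\mathcal U}\|a_i\|=0\Big\},
\]
and $\mathcal A$ is \emph{ultra-amenable} if every ultrapower of $\mathcal A$ is amenable.

Amenability passes to quotients. So if $\ell^\infty(\mathcal A,I)$ is amenable for every $I$, then $\mathcal A$ is ultra-amenable. Daws \cite{Daws} asks whether the converse holds for every Banach algebra. For C$^*$-algebras it is known that the two conditions are equivalent, and that each is equivalent to $\mathcal A$ being subhomogeneous (its irreducible representations have bounded finite dimension).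

One can picture $\ell^\infty(\mathcal A,I)$ as an algebra of sections over the space $\beta I$ of ultrafilters on $I$, with fiber $(\mathcal A)_{\mathcal U}$ over $\mathcal U$; the norm of a section is the supremum of the norms of its values in the fibers. The question is whether amenability of all fibers gives amenability of the algebra of sections. Compactness of $\beta I$ suggests that it should, but there are two obstacles. First, local information has to be glued over finite partitions of $I$ without a loss that grows with the number of pieces. Second, ultra-amenability gives a bound for each ultrapower separately, while amenability of $\ell^\infty(\mathcal A,I)$ forces one bound for all ultrafilters on $I$. The first obstacle is removed by averaging over signs, the second by constructing, on a product of index sets, one ultrafilter that is at least as bad as each ultrafilter in a given sequence.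

To state the results we use a quantitative form of amenability. Let $\mathcal B\hat\otimes\mathcal B$ be the projective tensor product, the completion of the algebraic tensor product $\mathcal B\otimes\mathcal B$ in the norm
\[
\|t\|=\inf\Big\{\sum_{j=1}^r\|x_j\|\,\|y_j\|:\ t=\sum_{j=1}^rx_j\otimes y_j\Big\}.
\]
It is a $\mathcal B$-bimodule through $a\cdot(x\otimes y)=ax\otimes y$ and $(x\otimes y)\cdot a=x\otimes ya$, and $\pi:\mathcal B\hat\otimes\mathcal B\to\mathcal B$ denotes the product map $\pi(x\otimes y)=xy$. Let $\mathrm{AM}(\mathcal B)\in[0,\infty]$ be the infimum of all $C\ge0$ such that for every finite $F\subset\mathcal B$ and every $\varepsilon>0$ there is $d\in\mathcal B\hat\otimes\mathcal B$ with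
\begin{equation}\label{eq:AM}
\|d\|\le C,\qquad\|a\cdot d-d\cdot a\|<\varepsilon,\qquad\|\pi(d)a-a\|<\varepsilon\qquad(a\in F).
\end{equation}
By Johnson's theorem \cite{Johnson}, $\mathcal B$ is amenable if and only if it has a bounded approximate diagonal, that is, a bounded net $(d_\lambda)$ in $\mathcal B\hat\otimes\mathcal B$ with $a\cdot d_\lambda-d_\lambda\cdot a\to0$ and $\pi(d_\lambda)a\to a$ for all $a\in\mathcal B$. Indexing by the pairs $(F,\varepsilon)$ shows that this means $\mathrm{AM}(\mathcal B)<\infty$.

The answer to the question is yes.

\begin{theorem}\label{thm:answer}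
If $\mathcal A$ is ultra-amenable, then there is $C<\infty$ such that $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le C$ for all index sets $I$. In particular, a Banach algebra $\mathcal A$ is ultra-amenable if and only if $\ell^\infty(\mathcal A,I)$ is amenable for every index set $I$.
\end{theorem}

For a family $(A_i)_{i\in I}$ of Banach algebras let $L_I$ be the Banach algebra of bounded families $(x_i)_{i\in I}$ with $x_i\in A_i$, with pointwise operations and the supremum norm, and let $(A_i)_{\mathcal U}=L_I/\mathcal N_{\mathcal U}$, with $\mathcal N_{\mathcal U}$ defined as above, be its ultraproduct along $\mathcal U$.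

\begin{theorem}\label{thm:families}
For any family $(A_i)_{i\in I}$ of Banach algebras,
\[
\mathrm{AM}(L_I)=\sup_{\mathcal U}\mathrm{AM}\big((A_i)_{\mathcal U}\big),
\]
where $\mathcal U$ runs over all ultrafilters on $I$ (and the supremum is $0$ if $I=\emptyset$). In particular, $L_I$ is amenable if and only if all ultraproducts of the family along ultrafilters on $I$ are amenable with uniformly bounded constants.
\end{theorem}

Finally, a single ultrafilter suffices in Theorem~\ref{thm:answer}. An ultrafilter $\mathcal V$ on a set $\Lambda$ is \emph{countably incomplete} if $\Lambda=\bigsqcup_{N\ge1}\Lambda_N$ with all $\Lambda_N\notin\mathcal V$. Every non-principal ultrafilter on $\mathbb N$ has this property (take singletons). Every infinite set carries such an ultrafilter: split the set into nonempty sets $\Lambda_N$, $N\ge1$; no finite union of them is the whole set, so the complements of such unions generate a proper filter, which extends to an ultrafilter.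

\begin{theorem}\label{thm:one}
Let $\mathcal A$ be a Banach algebra and let $\mathcal V$ be any countably incomplete ultrafilter. Then for every index set $I$
\[
\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}((\mathcal A)_{\mathcal V}),
\]
with equality whenever $I$ is infinite. Consequently the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathcal A$ is ultra-amenable;
\item[(b)] the ultrapower of $\mathcal A$ along at least one countably incomplete ultrafilter is amenable;
\item[(c)] $\ell^\infty(\mathcal A,\mathbb N)$ is amenable;
\item[(d)] $\ell^\infty(\mathcal A,I)$ is amenable for all index sets $I$.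
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:one} contains Theorem~\ref{thm:answer}, but the latter has a shorter proof, so the answer to the question is complete at the end of Section~\ref{sec:dom}. Section~\ref{sec:good} fixes the language, Section~\ref{sec:scalar} treats the scalar algebra by hand, Section~\ref{sec:glue} proves Theorem~\ref{thm:families}, and Section~\ref{sec:dom} deduces Theorem~\ref{thm:answer}. Theorem~\ref{thm:one} is proved in Section~\ref{sec:one}.

\section{Good tuples}\label{sec:good}

The definition of $\mathrm{AM}(\mathcal B)$ concerns finitely many elements at a time. Since we shall restrict families to subsets of $I$ and then glue, it helps to have a name for the condition on one tuple.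

\begin{definition}
Let $\mathcal B$ be a Banach algebra and let $C,\varepsilon>0$. A tuple $a=(a_1,\dots,a_m)$ in the closed unit ball of $\mathcal B$ is \emph{$(C,\varepsilon)$-good} if there is $D\in\mathcal B\hat\otimes\mathcal B$, a \emph{witness}, with
\[
\|D\|<C,\qquad\|a_k\cdot D-D\cdot a_k\|<\varepsilon,\qquad\|\pi(D)a_k-a_k\|<\varepsilon\qquad(1\le k\le m).
\]
\end{definition}

\begin{lemma}\label{lem:basic}
Let $C,\varepsilon>0$.
\begin{enumerate}
\item[(i)] If $\mathrm{AM}(\mathcal B)<C$, then every finite tuple in the closed unit ball of $\mathcal B$ is $(C,\varepsilon)$-good. Conversely, if every finite tuple in the open unit ball of $\mathcal B$ is $(C,\varepsilon')$-good for every $\varepsilon'>0$, then $\mathrm{AM}(\mathcal B)\le C$.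
\item[(ii)] If $\varphi:\mathcal B\to\mathcal B'$ is a contractive homomorphism and $a$ is $(C,\varepsilon)$-good in $\mathcal B$, then $\varphi(a)=(\varphi(a_1),\dots,\varphi(a_m))$ is $(C,\varepsilon)$-good in $\mathcal B'$.
\item[(iii)] If $J$ is a closed ideal of $\mathcal B$, then $\mathrm{AM}(\mathcal B/J)\le\mathrm{AM}(\mathcal B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\mathrm{AM}(\mathcal B)<C$, then some $C'<C$ satisfies the condition in the definition of $\mathrm{AM}$, and $\|d\|\le C'$ gives $\|d\|<C$. For the converse, given a finite $F\subset\mathcal B$ and $\varepsilon>0$, choose $s>0$ such that $sF$ lies in the open unit ball. A witness that $sF$ is $(C,s\varepsilon)$-good satisfies \eqref{eq:AM} for $F$ and $\varepsilon$.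

(ii) If $D$ is a witness for $a$, then $(\varphi\otimes\varphi)D$ is one for $\varphi(a)$: the map $\varphi\otimes\varphi$ is contractive, carries $a_k\cdot D-D\cdot a_k$ to $\varphi(a_k)\cdot(\varphi\otimes\varphi)D-(\varphi\otimes\varphi)D\cdot\varphi(a_k)$, and satisfies $\pi((\varphi\otimes\varphi)D)=\varphi(\pi(D))$.

(iii) We may assume $\mathrm{AM}(\mathcal B)<\infty$. Let $\infty>C>\mathrm{AM}(\mathcal B)$. A finite tuple in the open unit ball of $\mathcal B/J$ is the image of a tuple in the open unit ball of $\mathcal B$. So it is $(C,\varepsilon)$-good for all $\varepsilon>0$ by (i) and (ii), and (i) gives $\mathrm{AM}(\mathcal B/J)\le C$.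
\end{proof}

Now let $(A_i)_{i\in I}$ be a family of Banach algebras. For $S\subseteq I$ let $L_S$ be the $\ell^\infty$-product of $(A_i)_{i\in S}$, with $L_\emptyset=0$, let $r_S:L_I\to L_S$ be restriction and $\iota_S:L_S\to L_I$ extension by zero. Both are contractive homomorphisms. For a tuple $a$ in $L_I$ we say that $a|_S=r_S(a)$ is good if it is so in the Banach algebra $L_S$. When all $A_i$ equal $\mathcal A$, a tuple in the closed unit ball of $L_S=\ell^\infty(\mathcal A,S)$ is the same thing as a map $\alpha:S\to(\mathcal A)_1^m$, where $(\mathcal A)_1$ is the closed unit ball of $\mathcal A$. In this case tuples can be composed with maps of index sets. If $f:T\to S$ is any map, then $x\mapsto x\circ f$ is a contractive homomorphism $\ell^\infty(\mathcal A,S)\to\ell^\infty(\mathcal A,T)$, so Lemma~\ref{lem:basic}(ii) gives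
\begin{equation}\label{eq:pull}
\alpha\ \text{is $(C,\varepsilon)$-good on }S\quad\Longrightarrow\quad\alpha\circ f\ \text{is $(C,\varepsilon)$-good on }T.
\end{equation}

The next example shows that amenability of the evaluation quotients $\mathcal A$ of $\ell^\infty(\mathcal A,I)$, even with a uniform constant, is not enough.

\begin{example}\label{ex:K}
Let $\mathcal K$ be the C$^*$-algebra of compact operators on the complex Hilbert space $\ell^2$. Then $\mathrm{AM}(\mathcal K)\le1$. Indeed, let $G_n\subset M_n\subset\mathcal K$ be the finite group of signed permutation matrices of size $n$, with identity $1_n$, and put $d_n=|G_n|^{-1}\sum_{g\in G_n}g\otimes g^{-1}$. Then $\|d_n\|\le1$ and $\pi(d_n)=1_n$, and $h\cdot d_n=d_n\cdot h$ for $h\in G_n$ by the substitution $g\mapsto h^{-1}g$ in the sum for $h\cdot d_n$. Diagonal sign matrices span the diagonal matrices, and every matrix unit is a diagonal matrix times a permutation matrix. So $G_n$ spans $M_n$, and $b\cdot d_n=d_n\cdot b$ for all $b\in M_n$. For $a\in\mathcal K$ we have $\|1_na1_n-a\|\to0$. With $b=1_na1_n$ this gives $\|a\cdot d_n-d_n\cdot a\|\le2\|a-b\|\to0$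 and $\|\pi(d_n)a-a\|\le2\|a-b\|\to0$.

However, $\mathcal K$ has an irreducible infinite-dimensional representation, so it is not subhomogeneous. By the theorem for C$^*$-algebras quoted above, it is not ultra-amenable. Since the ultrapower along a principal ultrafilter is $\mathcal K$ itself, principal ultrafilters alone do not suffice in Theorem~\ref{thm:families}, and they must be excluded in Theorem~\ref{thm:one}.
\end{example}

\section{The scalar algebra by hand}\label{sec:scalar}

Let $\mathcal A=\mathbb K$ be the field of scalars and $I$ a nonempty set. The map $x\mapsto\lim_{\mathcal U}x_i$ identifies every ultrapower of $\mathbb K$ with $\mathbb K$, and $1\otimes1$ is an exact diagonal of norm $1$ there. So Theorem~\ref{thm:families} predicts $\mathrm{AM}(\ell^\infty(\mathbb K,I))\le1$.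

Write $L=\ell^\infty(\mathbb K,I)$. The constant choice $1\otimes1$ at every point does not work in $L$ if $I$ has at least two points, since $a\cdot(1\otimes1)-(1\otimes1)\cdot a=a\otimes1-1\otimes a$. If $a(i)=1$ and $a(j)=-1$, then the functional $x\otimes y\mapsto x(i)y(j)$ of norm at most $1$ takes the value $2$ on this element, although $x\otimes y\mapsto x(i)y(i)$ takes the value $0$ for every $i$. Pointwise information sees only the diagonal of $I\times I$. We have to cut the tensor down to pairs $(i,j)$ at which the given elements nearly agree.

Let $a_1,\dots,a_m\in L$ have norm at most $1$ and let $\delta>0$. Bounded sets in $\mathbb K^m$ are totally bounded, so there is a partition $I=S_1\sqcup\dots\sqcup S_r$ into nonempty sets on each of which every $a_k$ varies by at most $\delta$. Put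
\[
D=\sum_{s=1}^r1_{S_s}\otimes1_{S_s}.
\]
The obvious bound for $\|D\|$ is $r$, which is useless, since $r$ may grow as $\delta\to0$. But averaging over signs makes cross terms cancel: for $x_s,y_s$ in any vector space,
\begin{equation}\label{eq:signs}
\sum_{s=1}^rx_s\otimes y_s=2^{-r}\sum_{\epsilon\in\{\pm1\}^r}\Big(\sum_{s=1}^r\epsilon_sx_s\Big)\otimes\Big(\sum_{t=1}^r\epsilon_ty_t\Big),
\end{equation}
because the average of $\epsilon_s\epsilon_t$ is $1$ for $s=t$ and $0$ otherwise. For $r=2$ this reads
\[
x_1\otimes y_1+x_2\otimes y_2=\tfrac12\big((x_1+x_2)\otimes(y_1+y_2)+(x_1-x_2)\otimes(y_1-y_2)\big).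
\]
If $x_s,y_s\in L$ are supported on $S_s$ and have norm at most $c$ and $c'$, respectively, then the two factors in each term on the right of \eqref{eq:signs} have norm at most $c$ and $c'$, because the $S_s$ are disjoint. So $\|\sum_sx_s\otimes y_s\|\le cc'$. In particular, $\|D\|\le1$. With $c_{ks}$ the value of $a_k$ at some point of $S_s$,
\[
a_k\cdot D-D\cdot a_k=\sum_s(a_k-c_{ks})1_{S_s}\otimes1_{S_s}-\sum_s1_{S_s}\otimes(a_k-c_{ks})1_{S_s},
\]
and each of the two sums has norm at most $\delta$. Since $\pi(D)=1$ and $\delta$ is arbitrary, we conclude that $\mathrm{AM}(\ell^\infty(\mathbb K,I))\le1$.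

Two things happened: on each piece of a finite partition there was a good element, and gluing cost nothing. The gluing works in general. The partition came from total boundedness of bounded sets in $\mathbb K^m$, which is not available for general $\mathcal A$. We replace it by compactness of $\beta I$: each ultrafilter $\mathcal U$ will provide a set $S\in\mathcal U$ on which the tuple is good, and finitely many such sets cover $I$.

\section{Gluing and localization}\label{sec:glue}

\begin{lemma}[gluing]\label{lem:glue}
Let $S=S_1\sqcup\dots\sqcup S_r\subseteq I$ and let $\iota_s:L_{S_s}\to L_S$ be extension by zero. If $t_s\in L_{S_s}\hat\otimes L_{S_s}$ for $1\le s\le r$, then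
\[
\Big\|\sum_{s=1}^r(\iota_s\otimes\iota_s)t_s\Big\|\le\max_s\|t_s\|.
\]
\end{lemma}

\begin{proof}
Let $c>\max_s\|t_s\|$, and let $E_s=\{x\otimes y:x,y\in L_{S_s},\ \|x\|,\|y\|\le1\}$. By the definition of the projective norm, $t_s$ lies in the closure of $c\,\mathrm{conv}(E_s)$. The map $\Phi(t_1,\dots,t_r)=\sum_s(\iota_s\otimes\iota_s)t_s$ is linear and continuous, and $\prod_s\mathrm{conv}(E_s)=\mathrm{conv}(\prod_sE_s)$. So it suffices to show that the value of $\Phi$ at each point $(x_s\otimes y_s)_s$ of $\prod_sE_s$ has norm at most $1$. This follows from \eqref{eq:signs} for the elements $\iota_sx_s$ and $\iota_sy_s$: as their supports are disjoint, every signed sum has norm at most $1$.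
\end{proof}

\begin{lemma}\label{lem:ideal}
Let $C,\varepsilon>0$ and let $a$ be an $m$-tuple in the closed unit ball of $L_I$. The sets $S\subseteq I$ for which $a|_S$ is $(C,\varepsilon)$-good form an ideal: $\emptyset$ is among them, and they are closed under subsets and finite unions.
\end{lemma}

\begin{proof}
On $\emptyset$ the witness $D=0$ works. Closure under subsets is Lemma~\ref{lem:basic}(ii) for the restriction map $L_S\to L_{S'}$, $S'\subseteq S$. For unions it is therefore enough to treat $S=S_1\sqcup S_2$ with witnesses $D_s$ for $a|_{S_s}$. Put $D=\sum_s(\iota_s\otimes\iota_s)D_s$. Lemma~\ref{lem:glue} gives $\|D\|<C$. Since $a_k|_S\,\iota_s(x)=\iota_s(a_k|_{S_s}x)$, and likewise on the right,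
\[
a_k|_S\cdot D-D\cdot a_k|_S=\sum_s(\iota_s\otimes\iota_s)\big(a_k|_{S_s}\cdot D_s-D_s\cdot a_k|_{S_s}\big),
\]
which has norm less than $\varepsilon$, again by Lemma~\ref{lem:glue}. Finally, $\pi(D)a_k|_S-a_k|_S=\sum_s\iota_s\big(\pi(D_s)a_k|_{S_s}-a_k|_{S_s}\big)$ has norm less than $\varepsilon$, since the summands have disjoint supports.
\end{proof}

The next lemma connects good tuples with ultraproducts. An element of an approximate diagonal of $L_I/\mathcal N_{\mathcal U}$ lifts to an element $D$ of $L_I\hat\otimes L_I$ that has the right properties only modulo $\mathcal N_{\mathcal U}$ and modulo tensors with a factor in $\mathcal N_{\mathcal U}$. For every $\delta>0$, each element of $\mathcal N_{\mathcal U}$ has norm less than $\delta$ at all points of some set in $\mathcal U$. So the errors become small after restriction to such a set, provided that only finitely many elements of $\mathcal N_{\mathcal U}$ are involved.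

\begin{lemma}[localization]\label{lem:loc}
Let $\mathcal U$ be an ultrafilter on $I$ and $C>0$.
\begin{enumerate}
\item[(i)] If $\mathrm{AM}((A_i)_{\mathcal U})<C$, then for every finite tuple $a$ in the closed unit ball of $L_I$ and every $\varepsilon>0$ there is $S\in\mathcal U$ such that $a|_S$ is $(C,\varepsilon)$-good.
\item[(ii)] Conversely, if for all such $a$ and $\varepsilon$ there is such an $S$, then $\mathrm{AM}((A_i)_{\mathcal U})\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $L=L_I$, $N=\mathcal N_{\mathcal U}$, $B=L/N=(A_i)_{\mathcal U}$, and let $q:L\to B$ be the quotient map.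

(i) Let $M$ be the closure of $N\otimes L+L\otimes N$ in $L\hat\otimes L$. The bilinear map
\[
B\times B\to(L\hat\otimes L)/M,\qquad(q(x),q(y))\mapsto x\otimes y+M,
\]
is well defined, since $x\otimes y-x'\otimes y'=(x-x')\otimes y+x'\otimes(y-y')$. Taking the infimum over all lifts shows that it has norm at most $1$. So it induces a contraction $\theta:B\hat\otimes B\to(L\hat\otimes L)/M$ with $\theta((q\otimes q)t)=t+M$, and hence
\begin{equation}\label{eq:dist}
\mathrm{dist}(t,M)\le\|(q\otimes q)t\|\qquad(t\in L\hat\otimes L).
\end{equation}

By Lemma~\ref{lem:basic}(i) the tuple $q(a)$ is $(C,\varepsilon)$-good in $B$; let $d$ be a witness. Write $d$ as a finite or infinite sum $\sum_jb_j\otimes c_j$ with $b_j,c_j\ne0$ and $\sum_j\|b_j\|\|c_j\|<C$. Lifting the $b_j$ and $c_j$ with a norm increase by a factor close enough to $1$ yields $D\in L\hat\otimes L$ with $\|D\|<C$ and $(q\otimes q)D=d$. The image of $a_k\cdot D-D\cdot a_k$ under $q\otimes q$ is $q(a_k)\cdot d-d\cdot q(a_k)$, of norm less than $\varepsilon$. By \eqref{eq:dist} and the definition of $M$ there are \emph{finite} sums $z_k$ of elementary tensors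 from $N\otimes L$ and $L\otimes N$ with
\[
\|a_k\cdot D-D\cdot a_k-z_k\|<\varepsilon .
\]
In the same way $\|q(\pi(D)a_k-a_k)\|<\varepsilon$ gives $n_k\in N$ with $\|\pi(D)a_k-a_k-n_k\|<\varepsilon$.

Only finitely many elements of $N$ occur, namely the $n_k$ and the factors from $N$ in the $z_k$. For every $\delta>0$ the set $S$ of those $i\in I$ at which all of them have norm less than $\delta$ belongs to $\mathcal U$. As $\delta\to0$, the norms of $r_S(n_k)$ and $(r_S\otimes r_S)z_k$ tend to $0$. Restriction to $S$ is contractive, so for $\delta$ small enough $(r_S\otimes r_S)D$ is a witness that $a|_S$ is $(C,\varepsilon)$-good.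

(ii) If $S\in\mathcal U$, then $x\mapsto q(\iota_Sx)$ is a contractive homomorphism $L_S\to B$. It maps $r_S(a_k)$ to $q(a_k)$, because $a_k-\iota_Sr_S(a_k)$ vanishes on $S$. So if $a|_S$ is $(C,\varepsilon)$-good, then so is $q(a)$, by Lemma~\ref{lem:basic}(ii). Every finite tuple in the open unit ball of $B$ has the form $q(a)$ with $a$ in the closed unit ball of $L$, and Lemma~\ref{lem:basic}(i) gives $\mathrm{AM}(B)\le C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:families}]
Every ultraproduct is a quotient of $L_I$, so ``$\ge$'' is Lemma~\ref{lem:basic}(iii). For ``$\le$'' we may assume that the supremum is finite. Let $\infty>C>\sup_{\mathcal U}\mathrm{AM}((A_i)_{\mathcal U})$, let $a$ be a finite tuple in the closed unit ball of $L_I$, and let $\varepsilon>0$. Suppose that $a$ is not $(C,\varepsilon)$-good on $I$. Then the ideal of Lemma~\ref{lem:ideal} does not contain $I$, so the complements of its members form a proper filter. Extend it to an ultrafilter $\mathcal U$ on $I$. No $S\in\mathcal U$ lies in the ideal, since otherwise both $S$ and $I\setminus S$ would belong to $\mathcal U$. This contradicts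 Lemma~\ref{lem:loc}(i). So $a$ is $(C,\varepsilon)$-good, and $\mathrm{AM}(L_I)\le C$ by Lemma~\ref{lem:basic}(i).
\end{proof}

\section{One ultrapower dominating a sequence of ultrapowers}\label{sec:dom}

Theorem~\ref{thm:families} reduces the question to uniformity. We know that $\mathrm{AM}((\mathcal A)_{\mathcal U})<\infty$ for each $\mathcal U$ and need that these constants are bounded. If they were not, there would be ultrafilters $\mathcal U_n$ with $\mathrm{AM}((\mathcal A)_{\mathcal U_n})>n$, and we look for a single ultrafilter that is at least as bad as all of them. The right relation between ultrafilters is this: for a map $f:J\to I$ and an ultrafilter $\mathcal W$ on $J$, the \emph{image} of $\mathcal W$ is the ultrafilter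
\[
f_*\mathcal W=\{T\subseteq I:f^{-1}(T)\in\mathcal W\}
\]
on $I$. The induced map $(\mathcal A)_{f_*\mathcal W}\to(\mathcal A)_{\mathcal W}$, $(x_i)\mapsto(x_{f(j)})$, is an isometric embedding of the first algebra and does not present it as a quotient of the second, so Lemma~\ref{lem:basic}(iii) says nothing here. Good tuples, however, can be transported in the needed direction, by choosing a section of $f$.

\begin{lemma}\label{lem:image}
If $f:J\to I$ is a map and $\mathcal W$ is an ultrafilter on $J$, then $\mathrm{AM}((\mathcal A)_{f_*\mathcal W})\le\mathrm{AM}((\mathcal A)_{\mathcal W})$.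
\end{lemma}

\begin{proof}
We may assume that the right-hand side is finite. Let $\infty>C>\mathrm{AM}((\mathcal A)_{\mathcal W})$, $\alpha:I\to(\mathcal A)_1^m$ and $\varepsilon>0$. Lemma~\ref{lem:loc}(i), applied to $\alpha\circ f:J\to(\mathcal A)_1^m$, gives $S\in\mathcal W$ such that $\alpha\circ f|_S$ is $(C,\varepsilon)$-good. Let $T=f(S)$. Since $f^{-1}(T)\supseteq S$, we have $T\in f_*\mathcal W$. Choose $s:T\to S$ with $f\circ s=\mathrm{id}_T$. Then $\alpha|_T=(\alpha\circ f|_S)\circ s$ is $(C,\varepsilon)$-good by \eqref{eq:pull}. Now $\mathrm{AM}((\mathcal A)_{f_*\mathcal W})\le C$ follows from Lemma~\ref{lem:loc}(ii).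
\end{proof}

This is where we use that all the algebras $A_i$ are equal; the composition of a tuple with a map of index sets makes no sense for a general family.

\begin{lemma}\label{lem:product}
Let $\mathcal U_n$ be an ultrafilter on a set $I_n$, for $n\in\mathbb N$. On $J=\prod_nI_n$, with projections $p_n:J\to I_n$, there is an ultrafilter $\mathcal W$ with $(p_n)_*\mathcal W=\mathcal U_n$ for all $n$.
\end{lemma}

\begin{proof}
Let $T_n\in\mathcal U_n$ for $n\le r$. As the $T_n$ and all $I_n$ are nonempty, $\bigcap_{n\le r}p_n^{-1}(T_n)$ is nonempty: choose the $n$th coordinate in $T_n$ for $n\le r$ and arbitrarily for $n>r$. Since each $\mathcal U_n$ is closed under finite intersections, all sets $p_n^{-1}(T)$ with $n\in\mathbb N$, $T\in\mathcal U_n$ together have the finite intersection property. So there is an ultrafilter $\mathcal W$ containing them. Then $\mathcal U_n\subseteq(p_n)_*\mathcal W$, and two ultrafilters one of which contains the other are equal.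
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $\mathcal A$ be ultra-amenable and suppose that there is no $C$ as claimed. Then for each $n\in\mathbb N$ there is a set $I_n$ with $\mathrm{AM}(\ell^\infty(\mathcal A,I_n))>n$, and by Theorem~\ref{thm:families} there is an ultrafilter $\mathcal U_n$ on $I_n$ with $\mathrm{AM}((\mathcal A)_{\mathcal U_n})>n$. Take $\mathcal W$ from Lemma~\ref{lem:product}. By Lemma~\ref{lem:image}, $\mathrm{AM}((\mathcal A)_{\mathcal W})\ge\mathrm{AM}((\mathcal A)_{\mathcal U_n})>n$ for all $n$. So $(\mathcal A)_{\mathcal W}$ is not amenable, a contradiction. In particular, $\ell^\infty(\mathcal A,I)$ is amenable for every $I$; the reverse implication of the last statement is Lemma~\ref{lem:basic}(iii).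
\end{proof}

\section{One ultrafilter suffices}\label{sec:one}

We now start from one countably incomplete ultrafilter $\mathcal V$ with $\mathrm{AM}((\mathcal A)_{\mathcal V})<C$ and want $\mathrm{AM}((\mathcal A)_{\mathcal U})\le C$ for \emph{every} ultrafilter $\mathcal U$; Theorem~\ref{thm:families} then gives the bound for $\ell^\infty(\mathcal A,I)$. Information has to travel from $\mathcal V$ to an unrelated $\mathcal U$, and what the two ultrapowers have in common is $\mathcal A$ itself. So we extract from $\mathcal V$ a statement about all tuples in $\mathcal A$ that passes to every ultrapower.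

It is not enough to know that for each tuple $a$ in $\mathcal A$ there is $d$ with $\|d\|\le C$, $\|a_k\cdot d-d\cdot a_k\|<\varepsilon$ and $\|\pi(d)a_k-a_k\|<\varepsilon$: the number of terms in these tensors may be unbounded as $a$ varies, and then they need not assemble to an element of the tensor product over $(\mathcal A)_{\mathcal U}$. The remedy is to record in addition the number of terms, and to express smallness of a tensor by an exact algebraic identity. Two lemmas make this work. The first gives tensors of small norm a normal form.

\begin{lemma}\label{lem:split}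
Let $X$ be a normed space, let $c>0$, and let $t\in X\otimes X$ have projective norm less than $c$. Then for all sufficiently large $n$ there are $x_j,y_j\in X$ with $\|x_j\|,\|y_j\|\le1$ and $t=\frac cn\sum_{j=1}^nx_j\otimes y_j$.
\end{lemma}

\begin{proof}
Write $t=c\sum_{j=1}^rw_j\,e_j\otimes f_j$ with unit vectors $e_j,f_j$, $w_j>0$ and $w=\sum_jw_j<1$ (an empty sum if $t=0$). Then $t=\frac cn\sum_jnw_j\,e_j\otimes f_j$. Split $nw_j\,e_j\otimes f_j$ into $\lceil nw_j\rceil$ equal terms, each of which is $e_j\otimes f_j$ times a number in $[0,1]$. The total number of terms is at most $nw+r$, hence at most $n$ when $n\ge r/(1-w)$. Add zero terms to reach $n$.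
\end{proof}

The second lemma says that algebraic tensor identities that hold at each index pass to the ultrapower. For $i\in I$ let $\mathrm{ev}_i:\ell^\infty(\mathcal A,I)\otimes\ell^\infty(\mathcal A,I)\to\mathcal A\otimes\mathcal A$ be induced by evaluation at $i$. For $\mathcal A=\mathbb K$ and nonconstant $x$, the element $x\otimes1-1\otimes x$ is nonzero although $\mathrm{ev}_i$ annihilates it for all $i$; this is the obstruction seen in Section~\ref{sec:scalar}. But it is mapped to $0$ in the tensor square of the ultrapower $\mathbb K$, because modulo $\mathcal N_{\mathcal U}$ the function $x$ is the constant $\lim_{\mathcal U}x$ and constants move across the tensor sign. In general the same happens to the coordinates of vectors.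

\begin{lemma}\label{lem:identities}
Let $\mathcal U$ be an ultrafilter on $I$, $L=\ell^\infty(\mathcal A,I)$, and let $q:L\to(\mathcal A)_{\mathcal U}$ be the quotient map. If $w\in L\otimes L$ and $\mathrm{ev}_i(w)=0$ for all $i$ in some set $S\in\mathcal U$, then $(q\otimes q)w=0$ in the algebraic tensor product $(\mathcal A)_{\mathcal U}\otimes(\mathcal A)_{\mathcal U}$.
\end{lemma}

\begin{proof}
Write $w=\sum_{j=1}^Nx_j\otimes y_j$. Changing all $x_j$ and $y_j$ to $0$ outside $S$ alters neither $q(x_j)$ nor $q(y_j)$, so we may assume $\mathrm{ev}_i(w)=0$ for all $i\in I$.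

For each $i$ the space $X_i=\mathrm{span}\{x_1(i),\dots,x_N(i)\}$ has a basis $u_1(i),\dots,u_{r_i}(i)$, $r_i\le N$, of vectors in its unit ball whose coordinate functionals have norm at most $1$ (an Auerbach basis): choose vectors in the unit ball that maximize the absolute value of the determinant with respect to some fixed basis, and use Cramer's rule. Put $u_l(i)=0$ for $r_i<l\le N$. Then
\[
x_j(i)=\sum_{l=1}^N\beta_{jl}(i)u_l(i),\qquad|\beta_{jl}(i)|\le\|x_j\|,\qquad\beta_{jl}(i)=0\ \text{ for }l>r_i .
\]
From $0=\mathrm{ev}_i(w)=\sum_{l\le r_i}u_l(i)\otimes\sum_j\beta_{jl}(i)y_j(i)$ and the linear independence of $u_1(i),\dots,u_{r_i}(i)$ we get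
\begin{equation}\label{eq:beta}
\sum_j\beta_{jl}(i)y_j(i)=0\qquad(i\in I,\ 1\le l\le N);
\end{equation}
for $l>r_i$ it holds trivially.

The scalar functions $\beta_{jl}$ are bounded, so the limits $\gamma_{jl}=\lim_{i\to\mathcal U}\beta_{jl}(i)$ exist. The families $u_l=(u_l(i))_i$ belong to $L$, and
\[
x_j(i)-\sum_l\gamma_{jl}u_l(i)=\sum_l(\beta_{jl}(i)-\gamma_{jl})u_l(i),\qquad
\sum_j\gamma_{jl}y_j(i)=\sum_j(\gamma_{jl}-\beta_{jl}(i))y_j(i),
\]
where the second equality uses \eqref{eq:beta}. The right-hand sides tend to $0$ in norm along $\mathcal U$. Hence $q(x_j)=\sum_l\gamma_{jl}q(u_l)$ and $\sum_j\gamma_{jl}q(y_j)=0$, and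
\[
(q\otimes q)w=\sum_jq(x_j)\otimes q(y_j)=\sum_lq(u_l)\otimes\sum_j\gamma_{jl}q(y_j)=0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
\emph{The inequality.} It is trivial if $\mathrm{AM}((\mathcal A)_{\mathcal V})=\infty$. Otherwise let $\infty>C>\mathrm{AM}((\mathcal A)_{\mathcal V})$. Given $m\in\mathbb N$ and $\varepsilon>0$, an \emph{$n$-certificate} for $a\in(\mathcal A)_1^m$ consists of elements $x_j,y_j,u_{kl},v_{kl}\in(\mathcal A)_1$ $(1\le j,l\le n,\ 1\le k\le m)$ such that, with $d=\frac Cn\sum_{j=1}^nx_j\otimes y_j$,
\[
a_k\cdot d-d\cdot a_k=\frac\varepsilon n\sum_{l=1}^nu_{kl}\otimes v_{kl}\ \text{ in }\mathcal A\otimes\mathcal A,\qquad\|\pi(d)a_k-a_k\|\le\varepsilon\qquad(1\le k\le m).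
\]

\emph{Step 1: for all $m$ and $\varepsilon$ there is $N$ such that every $a\in(\mathcal A)_1^m$ has an $n$-certificate for some $n\le N$.} Otherwise, for some $m$ and $\varepsilon$ and each $N\ge1$ there is $a^{(N)}\in(\mathcal A)_1^m$ without an $n$-certificate for any $n\le N$. Let $\Lambda$ be the index set of $\mathcal V$, write $\Lambda=\bigsqcup_{N\ge1}\Lambda_N$ with all $\Lambda_N\notin\mathcal V$, and let $\alpha:\Lambda\to(\mathcal A)_1^m$ take the value $a^{(N)}$ on $\Lambda_N$. By Lemma~\ref{lem:loc}(i) there is $S\in\mathcal V$ such that $\alpha|_S$ is $(C,\varepsilon)$-good. Let $D$ be a witness. The inequalities for $D$ are strict, so by density we may take $D$ in the algebraic tensor product $\ell^\infty(\mathcal A,S)\otimes\ell^\infty(\mathcal A,S)$. Lemma~\ref{lem:split}, applied to $D$ with $c=C$ and to the $m$ elements $\alpha_k\cdot D-D\cdot\alpha_k$ with $c=\varepsilon$, where $\alpha_k$ is the $k$th component of $\alpha|_S$, provides one $n$ with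
\[
D=\frac Cn\sum_{j=1}^nx_j\otimes y_j,\qquad\alpha_k\cdot D-D\cdot\alpha_k=\frac\varepsilon n\sum_{l=1}^nu_{kl}\otimes v_{kl}\qquad(1\le k\le m),
\]
all entries being in the closed unit ball of $\ell^\infty(\mathcal A,S)$. Evaluation at $i$ gives an $n$-certificate for $\alpha(i)$, for every $i\in S$, with the same $n$. Now $\Lambda_1\cup\dots\cup\Lambda_{n-1}\notin\mathcal V$, since no $\Lambda_N$ is in $\mathcal V$. So $S$ contains a point $i$ of some $\Lambda_{N'}$ with $N'\ge n$. Then $a^{(N')}=\alpha(i)$ has an $n$-certificate with $n\le N'$, a contradiction.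

\emph{Step 2: $\mathrm{AM}((\mathcal A)_{\mathcal U})\le C$ for every ultrafilter $\mathcal U$ on any set $I$.} Let $q:\ell^\infty(\mathcal A,I)\to(\mathcal A)_{\mathcal U}$ be the quotient map. A finite tuple in the open unit ball of $(\mathcal A)_{\mathcal U}$ has the form $q(\alpha)=(q(\alpha_1),\dots,q(\alpha_m))$ with $\alpha:I\to(\mathcal A)_1^m$. Fix $\varepsilon>0$ and take $N$ from Step~1. For each $i\in I$ let $n(i)\le N$ be minimal such that $\alpha(i)$ has an $n(i)$-certificate. The function $i\mapsto n(i)$ has finitely many values, so it is equal to a constant $n$ on some $S\in\mathcal U$. Choosing $n$-certificates at the points of $S$, and $0$ outside $S$, we get elements $x_j,y_j,u_{kl},v_{kl}$ of the closed unit ball of $\ell^\infty(\mathcal A,I)$. Put $D=\frac Cn\sum_jx_j\otimes y_j$ and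
\[
w_k=\alpha_k\cdot D-D\cdot\alpha_k-\frac\varepsilon n\sum_lu_{kl}\otimes v_{kl}.
\]
Then $\mathrm{ev}_i(w_k)=0$ for all $i\in S$, so $(q\otimes q)w_k=0$ by Lemma~\ref{lem:identities}. With $d=(q\otimes q)D$ this says
\[
q(\alpha_k)\cdot d-d\cdot q(\alpha_k)=\frac\varepsilon n\sum_{l=1}^nq(u_{kl})\otimes q(v_{kl}),
\]
which has norm at most $\varepsilon$. Also $\|d\|\le\frac Cn\cdot n=C$, and $\|\pi(d)q(\alpha_k)-q(\alpha_k)\|\le\varepsilon$, because $\pi(D)\alpha_k-\alpha_k$ has norm at most $\varepsilon$ at each point of $S$. As $\varepsilon$ was arbitrary, $q(\alpha)$ is $(C',\varepsilon')$-good for all $C'>C$ and $\varepsilon'>0$. By Lemma~\ref{lem:basic}(i), $\mathrm{AM}((\mathcal A)_{\mathcal U})\le C'$ for all $C'>C$, so $\mathrm{AM}((\mathcal A)_{\mathcal U})\le C$.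

By Theorem~\ref{thm:families}, $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le C$ for every $I$. Let $C$ decrease to $\mathrm{AM}((\mathcal A)_{\mathcal V})$.

\emph{Equality.} Let $I$ be infinite, let $\mathcal V'$ be a countably incomplete ultrafilter on $I$, and let $\Lambda$ be the index set of $\mathcal V$. By Lemma~\ref{lem:basic}(iii) and the inequality just proved, applied to $\mathcal V'$ and to $\mathcal V$,
\[
\mathrm{AM}((\mathcal A)_{\mathcal V})\le\mathrm{AM}(\ell^\infty(\mathcal A,\Lambda))\le\mathrm{AM}((\mathcal A)_{\mathcal V'})\le\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}((\mathcal A)_{\mathcal V}).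
\]

\emph{The equivalences.} Countably incomplete ultrafilters exist, so (a) implies (b). By the inequality, (b) implies (d), and (d) implies (a) by passing to quotients. Clearly (d) implies (c), and (c) implies (b) with any non-principal ultrafilter on $\mathbb N$, again by passing to quotients.
\end{proof}

\begin{remark}
In the proof of the inequality, countable incompleteness is used only in Step~1, to bound the length of certificates, and Example~\ref{ex:K} shows what this bound contributes. Let $\mathcal A=\mathcal K$ and $C=2>\mathrm{AM}(\mathcal K)$. For all $m$ and $\varepsilon$, every $a\in(\mathcal K)_1^m$ has an $n$-certificate for \emph{some} $n$, by Lemma~\ref{lem:basic}(i), density and Lemma~\ref{lem:split}. But for some $m$ and $\varepsilon$ the lengths cannot be bounded, since otherwise Step~2 would show that $\mathcal K$ is ultra-amenable.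
\end{remark}

\begin{thebibliography}{9}
\bibitem{Daws} Matthew Daws, \emph{Amenability of ultraproducts of Banach algebras}, arXiv:0708.4195 (2007).
\bibitem{Johnson} B. E. Johnson, \emph{Amer. J. Math.} 94 (1972), 685--698.
\end{thebibliography}

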